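\title{A normal space in countable web that is not in countable discrete web}

\begin{abstract}
A space is in countable web if for every open cover $\mathcal U$ there is a countable set $A$ such that the members of $\mathcal U$ meeting $A$ cover the space; it is in countable discrete web if $A$ can always be taken closed and discrete. We construct in ZFC a normal, countably paracompact space in countable web with an open cover for which no closed set $A$ of size less than $\mathfrak c$ works. We also show that a closed discrete subset of a normal space in countable web has size at most $\mathfrak c$, so that the bound $\mathfrak c$ is sharp, and that under CH there is no example of cardinality at most $\mathfrak c$.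
\end{abstract}

\section{The question and the results}

Throughout, a \emph{normal} space is a $T_1$ space in which disjoint closed sets have disjoint open neighborhoods; such a space is Hausdorff and even Tychonoff. \emph{Countable} means finite or countably infinite, and $\mathfrak c=2^\omega$. A subset $D$ of a space $X$ is \emph{closed discrete} if it is closed and discrete as a subspace; every subset of such a $D$ is again closed in $X$.

For a family $\mathcal U$ of subsets of $X$ and for $A\subset X$, the \emph{star} of $A$ is
\[
\operatorname{St}(A,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap A\neq\emptyset\}.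
\]
If $\mathcal U$ is an open cover, call two points $\mathcal U$-close when some member of $\mathcal U$ contains both. Then $\operatorname{St}(A,\mathcal U)=X$ says that every point of $X$ is $\mathcal U$-close to a point of $A$: the set $A$ is dense at the scale of $\mathcal U$.

\begin{definition}
A space $X$ is \emph{in countable web} (or \emph{star-Lindel\"of}) if for every open cover $\mathcal U$ there is a countable $A\subset X$ with $\operatorname{St}(A,\mathcal U)=X$. It is \emph{in countable discrete web} if $A$ can always be chosen countable, closed and discrete.
\end{definition}

Being in countable web is a common weakening of two familiar properties. If $\mathcal U$ has a countable subcover, take one point from each nonempty member of it; if $X$ has a countable dense set, take that set for every $\mathcal U$. So Lindel\"of spaces and separable spaces are in countable web. On the other hand, in every $T_1$ space and for every $\mathcal U$ there is a closed discrete $A$, possibly uncountable, with $\operatorname{St}(A,\mathcal U)=X$ (Lemma~\ref{lem:separated}). In a $T_1$ space in countable web each of the demands ``countable'' and ``closed discrete'' can therefore be met separately, and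 the space is in countable discrete web when they can be met at once. This happens trivially if all closed discrete subsets are countable, for instance in Lindel\"of $T_1$ spaces.

For Tychonoff spaces it is known that the two properties differ: the square of the Sorgenfrey line and every pseudocompact $\Psi$-space (Example~\ref{ex:psi}) are in countable web and not in countable discrete web. These spaces are separable and not normal. The following question comes from Matveev's paper \cite{Matveev}.

\begin{quote}
\emph{Is there a normal space in countable web that is not in countable discrete web?}
\end{quote}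

An example needs an uncountable closed discrete set $D$, and normality works against this. If $X$ is normal and separable, then $2^{|D|}\le\mathfrak c$ by Jones' lemma (Lemma~\ref{lem:jones}), and under the continuum hypothesis (CH) this forces $D$ to be countable. So separable spaces, the source of the Tychonoff examples, cannot give a normal example in ZFC, and one might guess that the answer is negative or depends on additional axioms. It is positive.

\begin{theorem}[ZFC]\label{thm:main}
There is a normal space $X$ in countable web that is not in countable discrete web. Moreover:
\begin{enumerate}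
\item[(1)] $X$ has an open cover $\mathcal U_0$ such that $\operatorname{St}(A,\mathcal U_0)\neq X$ for every closed $A\subset X$ with $|A|<\mathfrak c$, in particular for every countable closed $A$, discrete or not;
\item[(2)] $X$ has a closed discrete subset of size $\mathfrak c$ and a dense open $\sigma$-compact subspace;
\item[(3)] $X$ is countably paracompact.
\end{enumerate}
\end{theorem}

Recall that a space is \emph{countably paracompact} if every countable open cover has a locally finite open refinement, and that a \emph{Dowker space} is a normal space that is not countably paracompact; so $X$ is not a Dowker space. The cardinal $\mathfrak c$ in (1) and (2) is the largest possible.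

\begin{theorem}[ZFC]\label{thm:bound}
Let $X$ be normal and in countable web. Then every closed discrete subset of $X$ has size at most $\mathfrak c$. Consequently, for every open cover $\mathcal U$ there is a closed discrete $A$ with $|A|\le\mathfrak c$ and $\operatorname{St}(A,\mathcal U)=X$. By Theorem~\ref{thm:main}, neither bound $\mathfrak c$ can be lowered.
\end{theorem}

\begin{proposition}\label{prop:ch}
Assume CH. Every normal space in countable web of cardinality at most $\mathfrak c$ has only countable closed discrete subsets, hence is in countable discrete web. So ZFC, if consistent, does not prove that there is an example of cardinality at most $\mathfrak c$.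
\end{proposition}

Section~\ref{sec:upper} proves Theorem~\ref{thm:bound} and Proposition~\ref{prop:ch}. Section~\ref{sec:layered} reduces Theorem~\ref{thm:main} to four properties of a space made of a closed discrete set and countably many compact levels. Section~\ref{sec:frames} secures two of them once and for all; the other two pull against each other, and Section~\ref{sec:one} shows on the smallest case how they are reconciled. The general construction occupies Sections~\ref{sec:selection}--\ref{sec:catch}.

\section{Closed discrete subsets of normal spaces in countable web}\label{sec:upper}

\begin{lemma}\label{lem:separated}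
Let $X$ be a $T_1$ space and $\mathcal U$ an open cover. There is a closed discrete $A\subset X$ with $\operatorname{St}(A,\mathcal U)=X$.
\end{lemma}

\begin{proof}
Choose points $x_\xi\notin\operatorname{St}(\{x_\eta:\eta<\xi\},\mathcal U)$ by transfinite recursion as long as possible. A member of $\mathcal U$ containing $x_\eta$ lies in the star that $x_\xi$ avoids for $\xi>\eta$. Hence the points are distinct, so the recursion stops, which means that the set $A$ of chosen points satisfies $\operatorname{St}(A,\mathcal U)=X$; and each member of $\mathcal U$ contains at most one point of $A$. Thus every $x\in X$ has a neighborhood containing at most one point of $A$, and since points are closed, it has one containing no point of $A$ other than possibly $x$.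
\end{proof}

The next lemma is the only way in which the hypothesis ``in countable web'' enters this section.

\begin{lemma}\label{lem:test}
Let $X$ be in countable web, let $D\subset X$ be closed discrete, and let $O_d$ be an open neighborhood of $d$ for each $d\in D$. Then some countable set meets every $O_d$.
\end{lemma}

\begin{proof}
Put $O'_d=O_d\setminus(D\setminus\{d\})$ and $\mathcal U=\{O'_d:d\in D\}\cup\{X\setminus D\}$. The only member of this open cover containing $d$ is $O'_d$, so a countable $A$ with $\operatorname{St}(A,\mathcal U)=X$ meets every $O'_d$.
\end{proof}

A countable set $A$ meeting every $O_d$ colors $D$ with countably many colors, by a point of $A\cap O_d$, and two points of the same color have intersecting neighborhoods. To bound $|D|$ we index $D$ by pairs of ordinals and use normality to make the neighborhoods attached to $(\xi,\eta)$ and $(\eta,\zeta)$ disjoint; counting shows that two such pairs get the same color as soon as there are more than $\mathfrak c$ ordinals.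

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Suppose some closed discrete set has size greater than $\mathfrak c$. Passing to a subset we get a closed discrete set $D=\{d_{\xi\eta}:\xi<\eta<\mathfrak c^+\}$, indexed injectively. Let $B_\xi=\{d_{\xi\eta}:\eta>\xi\}$. The sets $B_\xi$ and $D\setminus B_\xi$ are closed, so by normality there are disjoint open sets $G_\xi\supset B_\xi$ and $H_\xi\supset D\setminus B_\xi$. Since $d_{\xi\eta}\in B_\xi\setminus B_\eta$, the set $O_{\xi\eta}=G_\xi\cap H_\eta$ is an open neighborhood of $d_{\xi\eta}$, and for $\xi<\eta<\zeta$
\[
O_{\xi\eta}\cap O_{\eta\zeta}\subset H_\eta\cap G_\eta=\emptyset .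
\]
By Lemma~\ref{lem:test} there are a countable $A$ and points $c(\xi,\eta)\in A\cap O_{\xi\eta}$. Let $T_\xi=\{c(\xi,\eta):\eta>\xi\}$. As $A$ has at most $\mathfrak c$ subsets, $T_\xi=T_\eta$ for some $\xi<\eta$. Then $c(\xi,\eta)\in T_\xi=T_\eta$, so $c(\xi,\eta)=c(\eta,\zeta)$ for some $\zeta>\eta$, and this point lies in $O_{\xi\eta}\cap O_{\eta\zeta}$, a contradiction.

The second assertion follows from Lemma~\ref{lem:separated}. The first bound is attained by Theorem~\ref{thm:main}(2), and for the cover $\mathcal U_0$ of Theorem~\ref{thm:main}(1) no closed discrete set of size less than $\mathfrak c$ has star $X$.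
\end{proof}

\begin{lemma}[Jones' lemma]\label{lem:jones}
If $Z$ is normal with a countable dense set $C$ and $D\subset Z$ is closed discrete, then $2^{|D|}\le\mathfrak c$.
\end{lemma}

\begin{proof}
For $B\subset D$ choose an open $G_B\supset B$ whose closure misses $D\setminus B$. If $d\in B\setminus B'$, the open set $G_B\setminus\overline{G_{B'}}$ contains $d$, hence a point of $C$. So $B\mapsto G_B\cap C$ is an injection of $\mathcal P(D)$ into $\mathcal P(C)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ch}]
Let $X$ be normal and in countable web with $|X|\le\mathfrak c=\omega_1$, and suppose $D\subset X$ is closed discrete and uncountable. We use CH twice. First, if $C\subset X$ is countable, then $\overline C$ is normal, as a closed subspace, and separable, so $2^{|D\cap\overline C|}\le\mathfrak c=\omega_1<2^{\omega_1}$ and $D\cap\overline C$ is countable. Second, $X$ has at most $\omega_1^{\,\omega}=\mathfrak c=\omega_1$ countable subsets, so they can be listed as $A_\xi$, $\xi<\omega_1$, with repetitions allowed. By recursion choose $d_\xi\in D\setminus\overline{A_\xi}$ different from all $d_\eta$, $\eta<\xi$; only countably many points of $D$ are excluded at each stage. The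 set $\{d_\xi:\xi<\omega_1\}$ is closed discrete and $X\setminus\overline{A_\xi}$ is a neighborhood of $d_\xi$. A countable set meeting all these neighborhoods is some $A_\xi$, which misses $X\setminus\overline{A_\xi}$. This contradicts Lemma~\ref{lem:test}. So closed discrete sets are countable, and Lemma~\ref{lem:separated} shows that $X$ is in countable discrete web. The last sentence of the proposition holds because ZFC, if consistent, does not refute CH.
\end{proof}

\section{Layered spaces}\label{sec:layered}

An example needs a large closed discrete set $E$. We take the rest of the space as simple as possible, a sum of countably many compact spaces, so that every difficulty is concentrated at $E$.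

\begin{definition}
A \emph{layered space} is a Hausdorff space $X$ with a partition $X=E\cup\bigcup_{m\in\omega}C_m$ in which the \emph{levels} $C_m$ are compact and open and $E$ is discrete as a subspace. We write $Y=\bigcup_m C_m$. An \emph{assignment} is a family $(N_e)_{e\in E}$ of open sets with $N_e\cap E=\{e\}$.
\end{definition}

The set $Y$ is open and $\sigma$-compact, $E$ is closed discrete, and each level is clopen (closed and open). We consider four properties.
\begin{description}
\item[(Split)] For every $B\subset E$ there is a clopen $V$ with $V\cap E=B$.
\item[(Shrink)] For every assignment there is a clopen $W$ with $E\subset W\subset\bigcup_e N_e$.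
\item[(Catch)] For every assignment there is a countable $A\subset Y$ meeting every $N_e$.
\item[(Escape)] There is an assignment such that every closed $A\subset X$ with $|A|<\mathfrak c$ misses some $N_e$.
\end{description}

We use Dowker's theorem: a normal space is countably paracompact if and only if for every decreasing sequence of closed sets $K_n$ with empty intersection there are open sets $G_n\supset K_n$ with empty intersection.

\begin{proposition}\label{prop:reduction}
Let $X$ be a layered space.
\begin{enumerate}
\item[(a)] If (Split) and (Shrink) hold, then $X$ is normal and countably paracompact.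
\item[(b)] If (Catch) holds, then $X$ is in countable web and $Y$ is dense.
\item[(c)] If (Escape) holds, then $X$ has an open cover $\mathcal U_0$ as in Theorem~\ref{thm:main}(1).
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $H,K$ be disjoint closed sets and let $V$ be clopen with $V\cap E=H\cap E$. It suffices to separate $H\cap V$ from $K\cap V$ and $H\setminus V$ from $K\setminus V$: intersect the separating open sets with $V$ and with $X\setminus V$, respectively, and take unions. Both $K\cap V$ and $H\setminus V$ miss $E$. So we may assume that $K\cap E=\emptyset$. Choose an assignment with $N_e\cap K=\emptyset$ for all $e$, and let $W$ be given by (Shrink); then $W\cap K=\emptyset$. Each $C_m\setminus W$ is compact Hausdorff, hence normal, and open in $X$. Choose disjoint open subsets $G_m\supset H\cap(C_m\setminus W)$ and $G'_m\supset K\cap C_m$ of $C_m\setminus W$. Then $W\cup\bigcup_m G_m\supset H$ and $\bigcup_m G'_m\supset K$ are disjoint open sets.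

Let $K_0\supset K_1\supset\cdots$ be closed with empty intersection, and put
\[
G_n=X\setminus\Big((E\setminus K_n)\cup\bigcup\{C_m:m<n,\ C_m\cap K_n=\emptyset\}\Big).
\]
The removed set is a finite union of closed sets missing $K_n$, so $G_n$ is open and contains $K_n$. A point of $E$ lies outside some $K_n$, hence outside $G_n$. For fixed $m$, compactness gives $C_m\cap K_n=\emptyset$ for large $n$, so $C_m\cap G_n=\emptyset$ for large $n$. Thus $\bigcap_n G_n=\emptyset$, and Dowker's theorem applies.

(b) Let $\mathcal U$ be an open cover. Choose an assignment in which each $N_e$ lies in a member of $\mathcal U$, and let $A$ be given by (Catch); then $E\subset\operatorname{St}(A,\mathcal U)$. Countably many nonempty members of $\mathcal U$ cover $Y$; adding one point of each to $A$ gives a countable set with star $X$. Every neighborhood of a point $e\in E$ contains the term $N_e$ of some assignment, so it meets $Y$ by (Catch).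

(c) Let $(N_e)$ witness (Escape) and $\mathcal U_0=\{N_e:e\in E\}\cup\{C_m:m\in\omega\}$. The only member containing $e$ is $N_e$, so $e\notin\operatorname{St}(A,\mathcal U_0)$ whenever $A\cap N_e=\emptyset$.
\end{proof}

\begin{example}\label{ex:psi}
Let $\mathcal A$ be an infinite family of infinite subsets of $\omega$ with pairwise finite intersections, maximal with this property; thus every infinite $S\subset\omega$ meets some $a\in\mathcal A$ in an infinite set. In $\Psi=\omega\cup\mathcal A$ the points of $\omega$ are isolated, and $a\in\mathcal A$ has the basic neighborhoods $\{a\}\cup(a\setminus n)$, where $n=\{0,\dots,n-1\}$. Maximality says that every infinite $S\subset\omega$ accumulates at a point of $\mathcal A$, which is what makes $\Psi$ pseudocompact. The space is layered with $E=\mathcal A$ and $C_m=\{m\}$. It satisfies (Catch) with $A=\omega$, and (Shrink) with $W=\bigcup_a N_a$, whose complement consists of isolated points.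

(Split) fails. Let $a_0,a_1,\dots\in\mathcal A$ be distinct and let $V\supset\{a_n:n\in\omega\}$ be open. Choose $s_0<s_1<\cdots$ with $s_n\in(V\cap a_n)\setminus\bigcup_{i<n}a_i$. The set $\{s_n:n\in\omega\}\subset V$ meets each $a_i$ in a finite set, so it accumulates at some $a\in\mathcal A$ different from all $a_n$. Hence the closed sets $\{a_n:n\in\omega\}$ and $\mathcal A\setminus\{a_n:n\in\omega\}$ cannot be separated, and $\mathcal A$ is uncountable.

Finally, $\Psi$ is not in countable discrete web. Partition $\mathcal A$ into uncountable sets $\mathcal A_n$, $n\in\omega$, and let $N_a=\{a\}\cup(a\setminus n)$ for $a\in\mathcal A_n$. If $A$ is countable and closed discrete, then $A\cap\omega$ is finite, say $A\cap\omega\subset n$, and any $a\in\mathcal A_n\setminus A$ has $N_a\cap A=\emptyset$. The cover by the sets $N_a$ and $\{m\}$ now works as in Proposition~\ref{prop:reduction}(c). The mechanism will be reused: every possible trace of $A$ on $Y$ is avoided by more points of $E$ than $A$ can contain.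
\end{example}

\begin{remark}\label{rem:large}
Normality forces a shape very different from $\Psi$. Let $X$ be a normal layered space with (Catch) and (Escape), and fix an assignment $(N_e)$ witnessing (Escape). The closed set $E$ meets every $N_e$, so $|E|\ge\mathfrak c$. For countable $A$, Jones' lemma gives $2^{|E\cap\overline A|}\le\mathfrak c$, so $|E\cap\overline A|<\mathfrak c$ and $E\not\subset\overline A$: the set in (Catch) has to change with the assignment. If the countable set $A\subset Y$ meets every $N_e$, then $|\overline A|\ge\mathfrak c$ by (Escape); as $\mathfrak c$ has uncountable cofinality, $\overline A\cap C_m=\overline{A\cap C_m}$ has size at least $\mathfrak c$ for some $m$. So some level contains a countable set with a large closure. Our levels project to the Cantor set, and the catching sets project onto a countable dense subset of it.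
\end{remark}

\section{Spaces with coordinates: splitting and escaping}\label{sec:frames}

Let $2=\{0,1\}$, and let $\lambda$ be the product probability measure on the Cantor set $2^\omega$, so that the cylinder $[s]$ of all extensions of a finite string $s$ has measure $2^{-|s|}$. The clopen subsets of $2^\omega$ are the finite unions of cylinders; there are countably many. Fix a countable dense set $Q\subset 2^\omega$.

Each point $\alpha$ of $E$ will come with clopen sets $U^m_\alpha\subset 2^\omega$, the shadow on the Cantor set of its largest neighborhood at level $m$. For (Escape) we want every sequence of small compact sets to be avoided by many $\alpha$. For (Catch) we shall need points of $Y$ that are close to several points of $E$ at once, so finitely many shadows should intersect at high levels. Sets of measure tending to $1$ do both. Let $E$ be the set of all sequences $\alpha=(U^m_\alpha)_{m\in\omega}$ of clopen subsets of $2^\omega$ with $\lambda(U^m_\alpha)\ge 1-2^{-m}$.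

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] If $\alpha_1,\dots,\alpha_n\in E$ and $2^m>n$, then $\bigcap_{i\le n}U^m_{\alpha_i}\neq\emptyset$.
\item[(b)] If $D_m\subset 2^\omega$ is compact and countable for each $m$, then there are $\mathfrak c$ many $\alpha\in E$ with $U^m_\alpha\cap D_m=\emptyset$ for all $m$. Also $|E|=\mathfrak c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection has measure at least $1-n2^{-m}>0$.

(b) Cover the countable set $D_m$ by cylinders of total measure at most $2^{-m-2}$; finitely many of them cover $D_m$, and their union $P_m$ is clopen. The complement of $P_m$ is open and nonempty, so it contains a cylinder of measure at most $2^{-m-2}$; adding it gives a clopen $P'_m\supsetneq P_m$ with $\lambda(P'_m)\le 2^{-m-1}$. The $2^\omega$ sequences with $U^m_\alpha\in\{2^\omega\setminus P_m,\,2^\omega\setminus P'_m\}$ for all $m$ are as required. Since there are countably many clopen sets, $|E|\le\omega^\omega=\mathfrak c$.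
\end{proof}

For (Split) we simply add, for every $B\subset E$, a two-valued coordinate whose value decides the clopen set. We leave room for further coordinates and for restrictions on the levels.

\begin{definition}\label{def:frame}
A \emph{frame} consists of a set $\Lambda$ of \emph{coordinates} containing a copy of $\mathcal P(E)$, whose elements $B\subset E$ are called \emph{splitting coordinates}; \emph{profiles} $\varepsilon_\alpha\in 2^\Lambda$ $(\alpha\in E)$ with $\varepsilon_\alpha(B)=1$ if and only if $\alpha\in B$; and closed sets $C_m\subset 2^\omega\times 2^\Lambda$ $(m\in\omega)$. The \emph{space of the frame} is the disjoint union $X=E\cup\bigsqcup_m C_m$, with the base consisting of the open subsets of the $C_m$ and the sets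
\[
N(\alpha,\Phi,k)=\{\alpha\}\cup\bigcup_{m\ge k}\{(\rho,y)\in C_m:\rho\in U^m_\alpha,\ y|_\Phi=\varepsilon_\alpha|_\Phi\}
\]
for $\alpha\in E$, finite $\Phi\subset\Lambda$ and $k\in\omega$.
\end{definition}

So a point of $Y$ is close to $\alpha$ if it lies on a high level, in the shadow of $\alpha$, and agrees with the profile of $\alpha$ on many coordinates. The family is a base: the trace of $N(\alpha,\Phi,k)$ on each $C_m$ is clopen in $C_m$, we have
\[
N(\alpha,\Phi,k)\cap N(\alpha,\Phi',k')=N(\alpha,\Phi\cup\Phi',\max(k,k')),
\]
and every other intersection of two basic sets lies in $Y$ and has open traces on all levels. The displayed identity also shows that enlarging $\Phi$ shrinks the neighborhood. Every assignment is refined by a \emph{basic} one, of the form $N(\alpha,\Phi_\alpha,k_\alpha)$, so (Shrink) and (Catch) need to be verified for basic assignments only.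

\begin{lemma}\label{lem:frame}
The space of a frame is a layered space satisfying (Split) and (Escape).
\end{lemma}

\begin{proof}
Each $C_m$ is open, keeps its compact Hausdorff topology, and is closed because its complement is the union of the other levels and the sets $N(\alpha,\emptyset,m+1)$. The set $E$ is discrete because $N(\alpha,\Phi,k)\cap E=\{\alpha\}$. For $B\subset E$ let
\[
V_B=B\cup\bigcup_m\{(\rho,y)\in C_m:y(B)=1\}.
\]
Its trace on each level is clopen, and $N(\alpha,\{B\},0)$ is contained in $V_B$ if $\alpha\in B$ and disjoint from $V_B$ otherwise. So $V_B$ is clopen, which is (Split). The space is Hausdorff: $V_{\{\alpha\}}$ separates $\alpha$ from any other point of $E$, the clopen set $C_m$ separates its points from points outside, and $C_m$ is open and Hausdorff.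

For (Escape) take $N_\alpha=N(\alpha,\emptyset,0)$. Let $A$ be closed with $|A|<\mathfrak c$, and let $D_m\subset 2^\omega$ be the projection of the compact set $A\cap C_m$. An uncountable compact subset of $2^\omega$ contains a copy of the Cantor set and so has size $\mathfrak c$; hence $D_m$ is countable. By Lemma~\ref{lem:E}(b) there are $\mathfrak c$ many $\alpha$ with $U^m_\alpha\cap D_m=\emptyset$ for all $m$, and one of them is not in $A$. For this $\alpha$ we have $N_\alpha\cap A=\emptyset$.
\end{proof}

Closedness of $A$ is used exactly to make $D_m$ compact; a countable set whose projection is $Q$ meets every nonempty shadow.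

An assignment mentions only $\mathfrak c$ many coordinates, however large $\Lambda$ is. The next lemma, in effect the separability of $2^{\mathfrak c}$, is the source of (Catch). A \emph{finite partial function} from $\Lambda$ to $2$ is a function $z$ into $2$ whose domain $\operatorname{dom}z$ is a finite subset of $\Lambda$; we write $z\subset\sigma$ if $\sigma$ extends $z$.

\begin{lemma}\label{lem:sigma}
Let $z_\alpha$ $(\alpha\in E)$ be finite partial functions from a set $\Lambda$ to $2$. There is a countable $\Sigma\subset 2^\Lambda$ such that every $z_\alpha$ is extended by some $\sigma\in\Sigma$.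
\end{lemma}

\begin{proof}
The set $\Lambda'=\bigcup_\alpha\operatorname{dom}z_\alpha$ has size at most $\mathfrak c$; fix an injection $r:\Lambda'\to 2^\omega$. For clopen $P\subset 2^\omega$ let $\sigma_P(x)=1$ if $x\in\Lambda'$ and $r(x)\in P$, and $\sigma_P(x)=0$ otherwise. Let $\Sigma$ be the set of all $\sigma_P$. The finite sets $r[z_\alpha^{-1}(1)]$ and $r[z_\alpha^{-1}(0)]$ are disjoint, so some clopen $P$ contains the first and misses the second, and then $z_\alpha\subset\sigma_P$.
\end{proof}

\section{One shrinking coordinate}\label{sec:one}

\subsection*{The space $X_0$}
Let $X_0$ be the space of the frame with $\Lambda=\mathcal P(E)$ and $C_m=2^\omega\times 2^\Lambda$. It satisfies (Catch). Given a basic assignment, apply Lemma~\ref{lem:sigma} to $z_\alpha=\varepsilon_\alpha|_{\Phi_\alpha}$ and let $A$ consist of the copies of $Q\times\Sigma$ on all levels. For $m\ge\max(k_\alpha,1)$ the clopen set $U^m_\alpha$ is nonempty, and a point $(\rho,\sigma)\in C_m$ with $\rho\in Q\cap U^m_\alpha$ and $\sigma\supset z_\alpha$ lies in $A\cap N(\alpha,\Phi_\alpha,k_\alpha)$. Thus $X_0$ has three of the four properties. The fourth meets the following obstruction.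

\begin{lemma}\label{lem:obstruction}
Let $X$ be a layered space, $(N_e)$ an assignment, and $W$ a closed set with $W\subset\bigcup_e N_e$. There are finite sets $S_m\subset E$ with $W\cap C_m\subset\bigcup_{e\in S_m}N_e$ for all $m$.
\end{lemma}

\begin{proof}
The set $W\cap C_m$ is compact.
\end{proof}

If $W$ is also a neighborhood of $E$, then every point of $Y$ sufficiently close to an arbitrary point of $E$ must lie in $N_e$ for one of the countably many $e\in S=\bigcup_m S_m$. In $X_0$ this is impossible for the assignment
\[
N_\alpha=N(\alpha,\{\{\alpha\}\},0),
\]
which demands $y(\{\alpha\})=1$. Indeed, take $\alpha\notin S$ and $\rho_m\in U^m_\alpha$ for $m\ge1$. The points $(\rho_m,\varepsilon_\alpha)\in C_m$ lie in $N(\alpha,\Phi,k)$ for $m\ge k$, so they converge to $\alpha$ and are eventually in $W$. But $\varepsilon_\alpha(\{\beta\})=0$ for $\beta\neq\alpha$, so they lie in no $N_\beta$ with $\beta\in S$. Hence no closed neighborhood of $E$ is contained in $\bigcup_\alpha N_\alpha$: (Shrink) fails and $X_0$ is not normal.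

\subsection*{The space $X_1$}
We repair this one assignment. Add a coordinate $F$, put $\varepsilon_\alpha(F)=1$ for all $\alpha$, and let $W_F$ consist of $E$ and all points with $y(F)=1$; it contains every $N(\alpha,\{F\},0)$ and has clopen traces on the levels, so it is clopen. To force $W_F\subset\bigcup_\alpha N_\alpha$ we delete points from the levels, and Lemma~\ref{lem:obstruction} dictates how. Fix distinct $\beta_0,\beta_1,\dots\in E$ and let $C_m$ be the set of $(\rho,y)\in 2^\omega\times 2^{\mathcal P(E)\cup\{F\}}$ such that
\[
y(F)=0,\quad\text{or there is } i<m \text{ with }\rho\in U^m_{\beta_i}\text{ and }y(\{\beta_i\})=1 .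
\]
This is a clopen condition, so we have a frame, and in its space $X_1$ the inclusion $W_F\subset\bigcup_\alpha N_\alpha$ holds by design. For $\alpha\notin\{\beta_i:i\in\omega\}$ the points $(\rho,\varepsilon_\alpha)$ have been deleted, and the danger is that $\alpha$ has become isolated. It has not. Consider $N(\alpha,\Phi\cup\{F\},k)$ with $\Phi\subset\mathcal P(E)$ finite. Choose $i$ with $\{\beta_i\}\notin\Phi$ and let
\[
z=\varepsilon_\alpha|_\Phi\cup\{(F,1)\}\cup\{(\{\beta_i\},1)\}.
\]
For $m\ge\max(k,i+1,2)$ there is $\rho\in Q\cap U^m_\alpha\cap U^m_{\beta_i}$ by Lemma~\ref{lem:E}(a), and for every $y\supset z$ the point $(\rho,y)$ belongs to $C_m$ and to $N(\alpha,\Phi\cup\{F\},k)$. Applying Lemma~\ref{lem:sigma} to one such $z$ for each $\alpha$, and taking for $A$ the union of the sets $(Q\times\Sigma)\cap C_m$, we see that (Catch) survives in $X_1$.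

This is the main idea. Points near $\alpha$ are \emph{mixtures}: they follow the profile of $\alpha$ on the coordinates that the neighborhood tests and the profile of a \emph{witness} $\beta$, taken from a countable set fixed in advance, on the coordinates that $F$ tests. Three difficulties remain.
\begin{enumerate}
\item For a general assignment the sets $\Phi_\beta$ overlap, and an arbitrary infinite set of witnesses does not suffice. If $\Phi_\beta=\{B,\{\beta\}\}$ for a fixed $B$, a witness for $\alpha$ must lie on the same side of $B$ as $\alpha$ whenever the neighborhood of $\alpha$ tests $B$. Section~\ref{sec:selection} selects the witnesses.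
\item The new coordinate creates new assignments, so the step must be iterated. Then $\Phi_\beta$ may contain earlier shrinking coordinates, which need witnesses of their own, and so on. Section~\ref{sec:space} arranges the coordinates by rank, and Lemma~\ref{lem:mixture} shows that the search for witnesses can always proceed and must stop.
\item With infinitely many shrinking coordinates, an extension $\sigma$ of a finite mixture may have the value $1$ at other shrinking coordinates without a witness. Lemma~\ref{lem:correct} corrects $\sigma$ by switching these coordinates off.
\end{enumerate}

\section{Selecting countably many witnesses}\label{sec:selection}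

\begin{lemma}\label{lem:selection}
Let $p_\alpha$ $(\alpha\in E)$ be finite partial functions from a set $\Lambda$ to $2$. There is a countable $S\subset E$ such that for every $\alpha\in E$ and every finite $\Psi\subset\Lambda$ there is $\beta\in S$ with $p_\beta|_{\Psi\cap\operatorname{dom}p_\beta}\subset p_\alpha$.
\end{lemma}

The conclusion says that $p_\beta$ meets $\Psi$ only inside $\operatorname{dom}p_\alpha$, and agrees with $p_\alpha$ there. Consequently $p_\beta$ is compatible with \emph{every} function on $\Psi$ that extends $p_\alpha$, which is the form needed for mixtures. The proof collects countably many members of the family together with the countable set $L$ of coordinates that they use, so that every other member $p$ is imitated by infinitely many collected ones, which extend $p|_L$ and otherwise have pairwise disjoint domains.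

\begin{proof}
Let $P=\{p_\alpha:\alpha\in E\}$. For each finite partial function $r$ use Zorn's lemma to fix a family $T_r\subset\{p\in P:r\subset p\}$ that is maximal with the property that the sets $\operatorname{dom}p\setminus\operatorname{dom}r$, $p\in T_r$, are pairwise disjoint. Let $T'_r=T_r$ if $T_r$ is finite, and let $T'_r$ be a countably infinite subset of $T_r$ otherwise. Put $P^0=T'_\emptyset$, and let $P^{n+1}$ be the union of $P^n$ and all $T'_r$ with $\operatorname{dom}r\subset L^n=\bigcup_{q\in P^n}\operatorname{dom}q$. A countable set carries countably many finite partial functions, so all $P^n$ are countable. Let $P^*=\bigcup_n P^n$ and $L=\bigcup_n L^n$. A finite subset of $L$ lies in some $L^n$, so $T'_r\subset P^*$ whenever $\operatorname{dom}r\subset L$; and $\operatorname{dom}q\subset L$ for $q\in P^*$. Let $S$ contain one index for each member of $P^*$.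

Let $p\in P$ and let $\Psi$ be finite. We need $q\in P^*$ with $q|_{\Psi\cap\operatorname{dom}q}\subset p$. If $p\in P^*$, take $q=p$. Otherwise let $r=p|_L$. Suppose $T_r$ is finite. Then $T_r=T'_r\subset P^*$, so $p\notin T_r$ and all members of $T_r$ have domain inside $L$, while $\operatorname{dom}p\setminus\operatorname{dom}r$ misses $L$. So $p$ could be added to $T_r$, against maximality. Hence $T'_r$ is infinite. At most $|\Psi|$ of the pairwise disjoint sets $\operatorname{dom}q\setminus\operatorname{dom}r$ meet $\Psi$, so some $q\in T'_r\subset P^*$ has $\Psi\cap\operatorname{dom}q\subset\operatorname{dom}r$. Then $q|_{\Psi\cap\operatorname{dom}q}\subset r\subset p$.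
\end{proof}

\section{The space $X$}\label{sec:space}

\subsection*{Coordinates}
We want one shrinking coordinate for each basic assignment, and we let the coordinate be the assignment itself: a function $F$ on $E$ with values $F(\alpha)=(\Phi^F_\alpha,k^F_\alpha)$, where $\Phi^F_\alpha$ is a finite set of earlier coordinates and $k^F_\alpha\in\omega$. A set $\Phi$ of coordinates is \emph{$\alpha$-closed} if $\Phi^G_\alpha\subset\Phi$ for every shrinking coordinate $G\in\Phi$. The purpose of this condition is that a function following $\varepsilon_\alpha$ on an $\alpha$-closed set $\Phi$ also follows $\varepsilon_\alpha$ on $\Phi^G_\alpha$ for each $G\in\Phi$, so that $\alpha$ is a candidate witness for $G$.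

Define sets $L_\xi$ by recursion on ordinals $\xi\le\mathfrak c^+$. Let $L_0$ be a copy of $\mathcal P(E)$, tagged so as to be disjoint from the functions below. Let $L_{\xi+1}$ consist of $L_\xi$ and all functions $F:\alpha\mapsto(\Phi^F_\alpha,k^F_\alpha)$ on $E$ such that $k^F_\alpha\in\omega$ and $\Phi^F_\alpha\subset L_\xi$ is finite and $\alpha$-closed for each $\alpha$; these are the \emph{shrinking coordinates}. At limits take unions. Put $\Lambda=L_{\mathfrak c^+}$, and let the \emph{rank} $\operatorname{rk}(x)$ be the least $\xi$ with $x\in L_\xi$.

\begin{lemma}\label{lem:coordinates}
\begin{enumerate}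
\item[(a)] If $F$ is shrinking and $x\in\Phi^F_\alpha$, then $\operatorname{rk}(x)<\operatorname{rk}(F)$.
\item[(b)] Every function $\alpha\mapsto(\Phi_\alpha,k_\alpha)$ on $E$ with $k_\alpha\in\omega$ and $\Phi_\alpha\subset\Lambda$ finite and $\alpha$-closed is a shrinking coordinate in $\Lambda$.
\item[(c)] Every finite $\Phi\subset\Lambda$ is contained in a finite $\alpha$-closed set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Shrinking coordinates appear only at successor steps, so $\operatorname{rk}(F)=\xi+1$ and $\Phi^F_\alpha\subset L_\xi$ for some $\xi$.

(b) The set $\bigcup_\alpha\Phi_\alpha$ has at most $\mathfrak c$ elements and $\mathfrak c^+$ is regular, so their ranks are bounded by some $\xi<\mathfrak c^+$. The function then belongs to $L_{\xi+1}$. This is the reason for the length $\mathfrak c^+$ of the recursion.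

(c) Take $\Phi'=\Phi\cup\bigcup\{\Phi^G_\alpha:G\in\Phi\text{ shrinking}\}$. If $G\in\Phi$ is shrinking, then $\Phi^G_\alpha\subset\Phi'$ by definition. If $G'\in\Phi^G_\alpha$ is shrinking, then $\Phi^{G'}_\alpha\subset\Phi^G_\alpha\subset\Phi'$, because $\Phi^G_\alpha$ is $\alpha$-closed.
\end{proof}

\subsection*{Profiles and witnesses}
Let $\varepsilon_\alpha(B)=1$ if and only if $\alpha\in B$, and $\varepsilon_\alpha(F)=1$ for every shrinking $F$. For each shrinking $F$, Lemma~\ref{lem:selection} applied to $p_\alpha=\varepsilon_\alpha|_{\Phi^F_\alpha}$ gives a nonempty countable $S(F)\subset E$ such that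
\begin{equation}\label{eq:witness}
\begin{array}{l}
\text{for all $\alpha\in E$ and finite $\Psi\subset\Lambda$ there is $\beta\in S(F)$ with}\\
\text{$\Phi^F_\beta\cap\Psi\subset\Phi^F_\alpha$ and $\varepsilon_\beta=\varepsilon_\alpha$ on $\Phi^F_\beta\cap\Psi$.}
\end{array}
\end{equation}
Enumerate $S(F)=\{\beta^F_i:i\in\omega\}$, with repetitions allowed, and let $S_m(F)$ be the set of those $\beta=\beta^F_i$ with $i<m$ and $k^F_\beta\le m$. The set $S_m(F)$ is finite, and each $\beta\in S(F)$ belongs to $S_m(F)$ for all large $m$. For $(\rho,y)\in 2^\omega\times 2^\Lambda$ we say that $\beta$ is an \emph{$m$-witness for $F$ at $(\rho,y)$} if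
\[
\beta\in S_m(F),\qquad\rho\in U^m_\beta,\qquad y|_{\Phi^F_\beta}=\varepsilon_\beta|_{\Phi^F_\beta}.
\]

\subsection*{Levels}
Let $C_m$ be the set of all $(\rho,y)\in 2^\omega\times 2^\Lambda$ such that every shrinking $F$ with $y(F)=1$ has an $m$-witness at $(\rho,y)$. For fixed $F$ the condition ``$y(F)=0$ or $F$ has an $m$-witness'' is clopen, since $S_m(F)$ and the sets $\Phi^F_\beta$ are finite and the $U^m_\beta$ are clopen. So $C_m$ is closed, and we have a frame. Let $X$ be its space.

\begin{lemma}\label{lem:shrink}
$X$ satisfies (Shrink).
\end{lemma}

\begin{proof}
Take a basic assignment $N(\alpha,\Phi_\alpha,k_\alpha)$. By Lemma~\ref{lem:coordinates}(c) we may enlarge each $\Phi_\alpha$ to an $\alpha$-closed set, which only shrinks the neighborhoods. By Lemma~\ref{lem:coordinates}(b), $F:\alpha\mapsto(\Phi_\alpha,k_\alpha)$ is a coordinate. Let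
\[
W_F=E\cup\bigcup_m\{(\rho,y)\in C_m:y(F)=1\}.
\]
It is open, because its traces on the levels are open and $N(\alpha,\{F\},0)\subset W_F$; its complement lies in $Y$ and has open traces on the levels. If $(\rho,y)\in W_F\cap C_m$, let $\beta$ be an $m$-witness for $F$. Then $m\ge k_\beta$, $\rho\in U^m_\beta$ and $y|_{\Phi_\beta}=\varepsilon_\beta|_{\Phi_\beta}$, that is, $(\rho,y)\in N(\beta,\Phi_\beta,k_\beta)$.
\end{proof}

\section{Mixtures and the catching set}\label{sec:catch}

To find a point of $N(\alpha,\Phi,k)$ we first build a finite pattern in which every shrinking coordinate carries its witness.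

\begin{definition}
A \emph{mixture} is a triple $(\Psi,z,b)$, where $\Psi\subset\Lambda$ is finite, $z:\Psi\to2$, and $b$ assigns to each shrinking $F\in\Psi$ a point $b(F)\in S(F)$, such that for every shrinking $F\in\Psi$
\[
z(F)=1,\qquad\Phi^F_{b(F)}\subset\Psi,\qquad z=\varepsilon_{b(F)}\text{ on }\Phi^F_{b(F)}.
\]
\end{definition}

\begin{lemma}\label{lem:mixture}
For every $\alpha\in E$ and finite $\Phi\subset\Lambda$ there is a mixture $(\Psi,z,b)$ with $\Phi\subset\Psi$ and $z|_\Phi=\varepsilon_\alpha|_\Phi$.
\end{lemma}

If $\Phi$ is $\alpha$-closed, then $z=\varepsilon_\alpha|_\Phi$ and $b(F)=\alpha$ satisfy everything except $b(F)\in S(F)$. So we treat $\alpha$ as a provisional witness and trade provisional witnesses for genuine ones, one coordinate at a time, by \eqref{eq:witness}.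

\begin{proof}
By Lemma~\ref{lem:coordinates}(c) assume that $\Phi$ is $\alpha$-closed. At each stage we have a finite set $\Psi$, a function $z:\Psi\to 2$ equal to $1$ at shrinking coordinates, and for each shrinking $F\in\Psi$ a point $a(F)\in E$ with
\begin{equation}\label{eq:prov}
\Phi^F_{a(F)}\subset\Psi\quad\text{and}\quad z=\varepsilon_{a(F)}\text{ on }\Phi^F_{a(F)}.
\end{equation}
Some shrinking coordinates in $\Psi$ are declared \emph{processed}, and for these $a(F)\in S(F)$. Note that \eqref{eq:prov} persists when $\Psi$ and $z$ are extended.

\emph{Start.} Let $\Psi=\Phi$, $z=\varepsilon_\alpha|_\Phi$ and $a(F)=\alpha$ for all $F$, with nothing processed. Then \eqref{eq:prov} holds because $\Phi$ is $\alpha$-closed.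

\emph{Step.} Take an unprocessed $F\in\Psi$. By \eqref{eq:witness} for $a(F)$ and $\Psi$ there is $\beta\in S(F)$ such that $\Phi^F_\beta\cap\Psi\subset\Phi^F_{a(F)}$ and $\varepsilon_\beta=\varepsilon_{a(F)}$ on $\Phi^F_\beta\cap\Psi$. By \eqref{eq:prov}, $\varepsilon_\beta=z$ on $\Phi^F_\beta\cap\Psi$; the inclusion is needed here, since $z$ need not agree with $\varepsilon_{a(F)}$ elsewhere on $\Psi$. So $z\cup\varepsilon_\beta|_{\Phi^F_\beta}$ is a function on $\Psi\cup\Phi^F_\beta$, equal to $1$ at shrinking coordinates; these are the new $z$ and $\Psi$. Redefine $a(F)=\beta$ and declare $F$ processed. For each newly added shrinking $G\in\Phi^F_\beta$ put $a(G)=\beta$. As $\Phi^F_\beta$ is $\beta$-closed, $\Phi^G_\beta\subset\Phi^F_\beta$, where $z=\varepsilon_\beta$; so \eqref{eq:prov} holds for $G$. (Without closedness $\Phi^G_\beta$ could meet the old $\Psi$ where $z\neq\varepsilon_\beta$, and $G$ would have no provisional witness.)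

\emph{Termination.} Make each newly added coordinate a child of the $F$ whose processing introduced it. This is a forest whose roots are the finitely many elements of $\Phi$; each node is processed at most once and so has finitely many children; and a child has smaller rank than its parent by Lemma~\ref{lem:coordinates}(a). If the process never stopped, the forest would be infinite, and K\"onig's lemma (an infinite, finitely branching forest with finitely many roots has an infinite branch) would give an infinite decreasing sequence of ordinals. So the process stops with everything processed, and $(\Psi,z,a)$ is a mixture extending the initial data.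
\end{proof}

The value $y(F)=0$ is always permitted in $C_m$, and whether $F$ has a witness depends only on coordinates of smaller rank. So any function can be corrected from the bottom up. For $m\in\omega$, $\rho\in 2^\omega$ and $\sigma\in 2^\Lambda$ define $y=y[m,\rho,\sigma]\in 2^\Lambda$ by recursion on rank: $y(B)=\sigma(B)$ for splitting $B$, and for shrinking $F$
\[
y(F)=1\iff\sigma(F)=1\text{ and }F\text{ has an $m$-witness at }(\rho,y).
\]
The right side involves $y$ only on the sets $\Phi^F_\beta$, so the recursion is legitimate by Lemma~\ref{lem:coordinates}(a).

\begin{lemma}\label{lem:correct}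
Let $y=y[m,\rho,\sigma]$.
\begin{enumerate}
\item[(a)] $(\rho,y)\in C_m$.
\item[(b)] If $(\Psi,z,b)$ is a mixture with $z\subset\sigma$, and $b(F)\in S_m(F)$ and $\rho\in U^m_{b(F)}$ for every shrinking $F\in\Psi$, then $z\subset y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is immediate from the definitions of $y$ and $C_m$. For (b) we show $y(x)=z(x)$ for $x\in\Psi$ by induction on rank. If $x=B$ is splitting, $y(B)=\sigma(B)=z(B)$. Let $x=F$ be shrinking and $\beta=b(F)$. Then $\sigma(F)=z(F)=1$. The set $\Phi^F_\beta\subset\Psi$ consists of coordinates of smaller rank, so $y=z=\varepsilon_\beta$ on it. Together with $\beta\in S_m(F)$ and $\rho\in U^m_\beta$ this makes $\beta$ an $m$-witness for $F$ at $(\rho,y)$, and $y(F)=1=z(F)$.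
\end{proof}

\begin{lemma}\label{lem:catch}
$X$ satisfies (Catch).
\end{lemma}

\begin{proof}
Take a basic assignment $N(\alpha,\Phi_\alpha,k_\alpha)$. For each $\alpha$ let $(\Psi_\alpha,z_\alpha,b_\alpha)$ be a mixture given by Lemma~\ref{lem:mixture} for $\alpha$ and $\Phi_\alpha$, and let $\Sigma$ be given by Lemma~\ref{lem:sigma} for the functions $z_\alpha$. Let $A$ be the set of the points $(\rho,y[m,\rho,\sigma])\in C_m$ for $m\in\omega$, $\rho\in Q$, $\sigma\in\Sigma$; it is a countable subset of $Y$ by Lemma~\ref{lem:correct}(a).

Fix $\alpha$, and let $F$ range over the finitely many shrinking coordinates in $\Psi_\alpha$. Choose $m\ge k_\alpha$ so large that $b_\alpha(F)\in S_m(F)$ for all $F$ and that the clopen set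
\[
O=U^m_\alpha\cap\bigcap_F U^m_{b_\alpha(F)}
\]
is nonempty; the latter is possible by Lemma~\ref{lem:E}(a). Choose $\rho\in Q\cap O$ and $\sigma\in\Sigma$ with $z_\alpha\subset\sigma$, and let $y=y[m,\rho,\sigma]$. By Lemma~\ref{lem:correct}(b), $y\supset z_\alpha\supset\varepsilon_\alpha|_{\Phi_\alpha}$. Since also $m\ge k_\alpha$ and $\rho\in U^m_\alpha$, the point $(\rho,y)\in A\cap C_m$ lies in $N(\alpha,\Phi_\alpha,k_\alpha)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ of Section~\ref{sec:space} is layered and satisfies (Split) and (Escape) by Lemma~\ref{lem:frame}, (Shrink) by Lemma~\ref{lem:shrink} and (Catch) by Lemma~\ref{lem:catch}. By Proposition~\ref{prop:reduction} it is normal, countably paracompact and in countable web, and it has a cover $\mathcal U_0$ as in (1); this cover shows that $X$ is not in countable discrete web. For (2), $E$ is closed discrete of size $\mathfrak c$ by Lemma~\ref{lem:E}(b), and $Y$ is open, $\sigma$-compact and dense by Proposition~\ref{prop:reduction}(b).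
\end{proof}

\begin{remark}
The space is large, in accordance with Proposition~\ref{prop:ch}. Since $(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$ and $\mathfrak c^+\le 2^{\mathfrak c}$, induction gives $|L_\xi|=2^{\mathfrak c}$ for all $\xi\le\mathfrak c^+$. Each $C_m$ contains every $(\rho,y)$ with $y$ vanishing at all shrinking coordinates and arbitrary on $\mathcal P(E)$. Hence $|X|=2^{2^{\mathfrak c}}$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Matveev}
Mikhail Matveev, \emph{On spaces in countable web}, arXiv:math/0006199 (2000).

\end{thebibliography}
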